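\title{Minimally connected rigidity matroids and circuits one dimension higher}

\begin{abstract}
A graph is minimally $\mathcal{R}_d$-connected if its generic $d$-dimensional rigidity matroid is connected and the deletion of any edge destroys this property. We prove, for every $d\ge 1$, that such a graph with at least two edges satisfies $|E|\le (d+1)|V|-\binom{d+2}{2}$, with equality only for $K_{d+2}$. The bound follows from a statement that links consecutive dimensions: a circuit of the $(d+1)$-dimensional rigidity matroid is $\mathcal{R}_d$-connected after the deletion of any one edge. Its proof plays the affine and projective symmetries of the generic stress against each other. The equality case rests on an analysis of frameworks with two degrees of freedom all of whose projections are flexible. Examples show that the coefficient $d+1$ is best possible.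
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge 1$ be an integer and let $G=(V,E)$ be a finite simple graph. A map $p:V\to\mathbb{R}^d$ is \emph{generic} if its $d|V|$ coordinates are algebraically independent over $\mathbb{Q}$. The \emph{rigidity matrix} $R(G,p)$ has $d$ columns for each vertex and one row for each edge $uv$; this row has the entries of $p_u-p_v$ in the columns of $u$, the entries of $p_v-p_u$ in the columns of $v$, and zeros elsewhere. The row of $uv$ is the linearized condition that the distance between $p_u$ and $p_v$ stay fixed. The \emph{rigidity matroid} $\mathcal{R}_d(G)$ is the matroid on $E$ in which a set of edges is independent if its rows are linearly independent for a generic $p$.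

A matroid is \emph{connected} if every two of its elements lie in a common circuit. The graph $G$ is \emph{$\mathcal{R}_d$-connected} if $\mathcal{R}_d(G)$ is connected; this says that the linear dependencies among the distance constraints do not split into two families living on disjoint sets of edges. An $\mathcal{R}_d$-connected graph is \emph{minimally $\mathcal{R}_d$-connected} if $G-e$ is not $\mathcal{R}_d$-connected for any $e\in E$. To exclude the trivial case of a single edge we assume that $G$ has at least two edges. The following question comes from Clay, Jord\'an and T\'oth \cite{CJT}.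
\begin{quote}
Does every minimally $\mathcal{R}_d$-connected graph satisfy $|E|\le (d+1)|V|-\binom{d+2}{2}$, with equality if and only if $G=K_{d+2}$?
\end{quote}
The cases $d=1,2$ are known. We show that the answer is yes for every $d$.

To see where the bound comes from, take $d=1$. The row of $uv$ is a nonzero multiple of $\mathbf{e}_u-\mathbf{e}_v$, so $\mathcal{R}_1(G)$ is the graphic matroid, its circuits are the cycles, and, apart from isolated vertices, we are asking about minimally $2$-connected graphs. A cycle on $n$ vertices has $n$ edges, but $K_{2,n-2}$ has $2n-4$, and it is minimal because every edge has an end of degree two. The same mechanism works in all dimensions. The rank of $\mathcal{R}_d(G)$ is at most $dn-\binom{d+1}{2}$, so a circuit has roughly $dn$ edges at most. But every vertex of an $\mathcal{R}_d$-circuit has degree at least $d+1$, so an edge with an end of degree $d+1$ can never be deleted, and $K_{d+1,n-d-1}$ has about $(d+1)n$ such edges. The slope $d+1$ points to the next dimension, and indeed $(d+1)n-\binom{d+2}{2}$ is the rank of $\mathcal{R}_{d+1}(K_n)$. One is led to guess that minimally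 $\mathcal{R}_d$-connected graphs are independent in $\mathcal{R}_{d+1}$. This is true, and the reason is the following theorem. We identify a set of edges with the graph it forms.

\begin{theorem}\label{thm:circuit}
If $C$ is an $\mathcal{R}_{d+1}$-circuit and $e\in C$, then $C-e$ is $\mathcal{R}_d$-connected.
\end{theorem}

For example, $K_{d+3}$ is an $\mathcal{R}_{d+1}$-circuit, and $K_{d+3}-e$ is the union of two copies of the $\mathcal{R}_d$-circuit $K_{d+2}$ that share an edge. Two edges cannot be deleted in general: removing two adjacent edges from $K_{d+3}$ leaves a vertex of degree $d$.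

\begin{theorem}\label{thm:bound}
Let $G=(V,E)$ be $\mathcal{R}_d$-connected with at least two edges. Every edge $e$ for which $G-e$ is not $\mathcal{R}_d$-connected lies in no $\mathcal{R}_{d+1}$-circuit of $G$, and there are at most $(d+1)|V|-\binom{d+2}{2}$ such edges. In particular, if $G$ is minimally $\mathcal{R}_d$-connected, then $G$ is $\mathcal{R}_{d+1}$-independent and $|E|\le (d+1)|V|-\binom{d+2}{2}$.
\end{theorem}

\begin{theorem}\label{thm:equality}
Let $G=(V,E)$ be minimally $\mathcal{R}_d$-connected with at least two edges. Then $|E|=(d+1)|V|-\binom{d+2}{2}$ if and only if $G=K_{d+2}$. Hence $|E|\le (d+1)|V|-\binom{d+2}{2}-1$ if $|V|\ge d+3$.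
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] For $|V|=d+3$ the bound $(d+1)|V|-\binom{d+2}{2}-1$ is attained.
\item[(b)] For every $n\ge\binom{d+2}{2}+1$ the graph $K_{d+1,n-d-1}$ is minimally $\mathcal{R}_d$-connected and has $(d+1)n-(d+1)^2$ edges. So the coefficient $d+1$ is best possible.
\end{itemize}
\end{theorem}

The number in (b) is smaller than the bound of Theorem~\ref{thm:equality} for $n\ge d+3$ by $\binom{d+1}{2}-1$; for $d=1$ the two agree for all $n\ge 4$.

Section~\ref{sec:prelim} collects the background. Theorem~\ref{thm:circuit} is proved in Section~\ref{sec:circuit}, first by hand for $d=1$, and Theorem~\ref{thm:bound} is deduced from it in Section~\ref{sec:bound}. Section~\ref{sec:examples} contains the examples. The equality case, which needs different tools, occupies Section~\ref{sec:equality}. Throughout, $D=d+1\ge 2$. Isolated vertices are allowed; they do not affect the matroid.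

\section{Matroid connectivity, stresses and motions}\label{sec:prelim}

\subsection{Matroids}
Let $M$ be a matroid on a finite set $E$ with rank function $r$. The rank is submodular: $r(X\cap Y)+r(X\cup Y)\le r(X)+r(Y)$. The closure of $X$ is $\mathrm{cl}(X)=\{e: r(X+e)=r(X)\}$. A \emph{circuit} is a minimal dependent set, a \emph{loop} is a one-element circuit, and a \emph{coloop} is an element that lies in no circuit. A set $X\subseteq E$ is \emph{connected} if the restriction of $M$ to $X$ is connected. A \emph{separation} of $M$ is a partition $(E_1,E_2)$ of $E$ into nonempty parts with $r(E_1)+r(E_2)=r(E)$. If the elements are vectors, this says that the spans of $E_1$ and $E_2$ meet only in $0$. We use the following textbook facts.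
\begin{itemize}
\item[(M1)] Being equal or lying in a common circuit is an equivalence relation. So two connected sets with a common element have a connected union.
\item[(M2)] $M$ is disconnected if and only if it has a separation.
\item[(M3)] If $(E_1,E_2)$ is a separation, then every circuit, and hence every connected set, lies in $E_1$ or in $E_2$.
\item[(M4)] A set of $j$ coloops is independent, and deleting it lowers the rank by $j$. Deleting an element that is not a coloop keeps the rank. A connected matroid with at least two elements has no coloop.
\end{itemize}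

\subsection{Frameworks}
Let $k\ge1$, $n=|V|$, and let $p:V\to\mathbb{R}^k$ be any configuration. For an edge $h=ab$ we write $\rho_h$ for its row in $R(G,p)$ and $p_h=p_a-p_b$ for its \emph{edge vector}; the orientation is fixed arbitrarily. We write $r_k$ and $\mathrm{cl}_k$ for rank and closure in $\mathcal{R}_k(K_V)$.

A \emph{stress} of $(G,p)$ is a row dependency $\omega\in\mathbb{R}^E$, that is, a solution of $\sum_{b:\,ab\in E}\omega_{ab}(p_a-p_b)=0$ for all $a\in V$. It is convenient to encode weights by matrices. The \emph{Laplacian} of weights $\omega$ on an edge set $F$ is the symmetric $V\times V$ matrix $L$ with off-diagonal entries $-\omega_{ab}$ for $ab\in F$, zero for $ab\notin F$, and $L\mathbf{1}=0$. It acts by $(Lx)_a=\sum_{b:\,ab\in F}\omega_{ab}(x_a-x_b)$. If $x_1,\dots,x_k$ are the \emph{coordinate vectors} of $p$, so that $x_{i,a}$ is the $i$th coordinate of $p_a$, then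
\begin{equation}\label{eq:load}
(Lx_i)_a \text{ is the entry of } \textstyle\sum_{f\in F}\omega_f\rho_f \text{ in the $i$th column of } a .
\end{equation}
Thus $\omega$ is a stress exactly when $Lx_i=0$ for all $i$, and every symmetric matrix that annihilates $\mathbf{1}$ is a Laplacian.

An \emph{infinitesimal motion}, briefly a \emph{motion}, of $(G,p)$ is an element of the kernel of $R(G,p)$: a map $z:V\to\mathbb{R}^k$ with $z_h\cdot p_h=0$ for all $h=ab\in E$, where $z_h=z_a-z_b$. The maps $z_v=Ap_v+b$ with $A$ skew-symmetric are motions, since $x^TAx=0$; they are called \emph{trivial}. If $p$ affinely spans $\mathbb{R}^k$, then $(A,b)\mapsto Ap+b$ is injective and the trivial motions form a space of dimension $\binom{k+1}{2}$.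
\begin{itemize}
\item[(R1)] A rational polynomial in the coordinates that is nonzero at some configuration is nonzero at every generic one. Applied to minors: $\mathcal{R}_k$ can be computed with indeterminates as coordinates, and the rank of a set of rows at any configuration is at most its generic rank.
\item[(R2)] For generic $p$, the edge vectors of a forest with at most $k$ edges are linearly independent, because the edge vectors of a forest can be prescribed arbitrarily and (R1) applies. In particular $k+1$ generic points affinely span $\mathbb{R}^k$.
\item[(R3)] $C$ is an $\mathcal{R}_k$-circuit if and only if, for generic $p$, its stress space is spanned by a nowhere-zero stress. The equilibrium at a vertex is then a dependency among the edge vectors of a star, so by (R2) every vertex of a circuit has degree at least $k+1$ in it. Hence $\mathcal{R}_k$ has no loops, a circuit has at least $k+2$ vertices, and an edge at a vertex of degree at most $k$ is a coloop.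
\item[(R4)] If $n\ge k+1$, then $r_k(K_n)=kn-\binom{k+1}{2}$. The upper bound holds because the kernel contains the trivial motions. For the lower bound, join the $i$th vertex to $\min(i-1,k)$ earlier ones; the last vertex of any subgraph has degree at most $k$ in it, so the graph is independent by (R3), and it has $\binom{k+1}{2}+k(n-k-1)$ edges.
\item[(R5)] $K_{k+2}$ is an $\mathcal{R}_k$-circuit: it has $r_k(K_{k+2})+1$ edges, and by (R3) no proper subgraph is a circuit.
\end{itemize}
A graph on $n\ge k+1$ vertices is \emph{$k$-rigid} if $r_k(E)=kn-\binom{k+1}{2}$, equivalently if all motions at a generic $p$ are trivial. It is \emph{$k$-isostatic} if it is also $\mathcal{R}_k$-independent, that is, if $E$ is a basis of $\mathcal{R}_k(K_n)$.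

\section{Circuits one dimension higher}\label{sec:circuit}

Let $C$ be an $\mathcal{R}_D$-circuit, $e=uv\in C$, and let $\omega$ be its stress, scaled so that $\omega_e=1$. Suppose that $(E_1,E_2)$ is a separation of $\mathcal{R}_d(C-e)$. The plan is to compute the \emph{load} $\sum_{f\in E_1}\omega_f\rho_f$ that the edges of $E_1$ exert on the vertices, and to show that it is a multiple of $\rho_e$. This is a dependency supported on $E_1+e$, a proper subset of $C$, which is impossible.

\subsection{The planar case by hand}\label{sec:planar}
Let $d=1$ and let $p:V\to\mathbb{R}^2$ be generic. If the graphic matroid of $C-e$ is disconnected, then $C-e$ is the union of two edge-disjoint subgraphs $H_1,H_2$, each with an edge, such that $V(H_1)\cap V(H_2)\subseteq\{w\}$ for some $w\in V(H_1)$: take for $H_1$ a component or an end block. Let $E_1=E(H_1)$ and $F_a=\sum_{b:\,ab\in E_1}\omega_{ab}(p_a-p_b)$. The two terms coming from one edge cancel in each of the sums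
\[
\sum_a F_a=0,\qquad \sum_a\det(p_a,F_a)=0 ,
\]
which express that the total force and the total torque vanish. At a vertex $a\in V(H_1)-w$ only edges of $E_1+e$ are present, so equilibrium gives $F_a=0$ unless $a\in\{u,v\}$, in which case $F_a$ is the negative of the force of $e$. Outside $H_1$ we have $F_a=0$, and $F_w$ is determined by the first sum.

If neither $u$ nor $v$ is in $V(H_1)-w$, then $F=0$. If both are, then $F=-\rho_e$. If only $u$ is, then $F_u=p_v-p_u$ and $F_w=p_u-p_v$, and the torque condition reads $\det(p_u-p_w,\,p_v-p_u)=0$. Three distinct generic points are not collinear, so $w=v$ and again $F=-\rho_e$. In every case the load is a multiple of $\rho_e$.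

Two features survive in higher dimension. First, although $\omega$ is a complicated rational function of $p$, the load is simple. If $L_1$ is the Laplacian of $\omega$ on $E_1$, then in the last case $L_1x_i=Bx_i$ for $i=1,2$, with the \emph{constant} matrix $B=-(\mathbf{e}_u-\mathbf{e}_w)(\mathbf{e}_u-\mathbf{e}_v)^T$. Second, the torque condition is the identity $x_1^TL_1x_2=x_2^TL_1x_1$, and it forces $B$ to be symmetric. What does not survive is the cut vertex. For $d\ge2$ the parts of a separation can share many vertices (every partition of the edges of the independent graph $K_{d+1}$ is a separation), so the load cannot be read off vertex by vertex. We determine it instead by asking which coordinates it can depend on.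

\subsection{Proof of Theorem~\ref{thm:circuit}}
Let $V$ be the vertex set of $C$. Take indeterminates $x_{i,a}$ $(1\le i\le D,\ a\in V)$, let $K=\mathbb{Q}(x_{i,a})$ and $x_i=(x_{i,a})_{a\in V}\in K^V$. By (R1) and (R3) there is a unique $\omega\in K^C$ with $\omega_e=1$ whose Laplacian $L$ satisfies
\begin{equation}\label{eq:stress}
Lx_i=0\qquad(1\le i\le D),
\end{equation}
and all entries of $\omega$ are nonzero. Uniqueness makes $\omega$ respond predictably to symmetries:
\begin{itemize}
\item[(U)] if $\sigma$ is an automorphism of $K$, then $\sigma(\omega)$ is the only weight vector on $C$ with value $1$ at $e$ whose Laplacian annihilates $\sigma(x_1),\dots,\sigma(x_D)$.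
\end{itemize}
Indeed, applying $\sigma^{-1}$ to any such vector gives a normalized solution of \eqref{eq:stress}. The automorphisms below are substitutions that send the indeterminates to equally many generators of $K$; such generators are algebraically independent, so the substitution extends to $K$. We also use that, in characteristic zero, a rational function whose partial derivative with respect to a variable vanishes does not involve that variable.

Suppose that $(E_1,E_2)$ is a separation of $\mathcal{R}_d(C-e)$, and let $L_1$ be the Laplacian of $\omega$ on $E_1$.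

\medskip\noindent\emph{Step 1: $L_1x_i$ depends only on $x_i$.} This is the only step that uses the separation. Fix $j$, let $I=\{1,\dots,D\}\setminus\{j\}$ and $K_I=\mathbb{Q}(x_{i,a}: i\in I)$, and let $\rho_f^I$ be the row of $f$ in the $d$-dimensional rigidity matrix with coordinate vectors $x_i$, $i\in I$. Forgetting the $j$th equation in \eqref{eq:stress} gives
\[
-\rho_e^I=\sum_{f\in E_1}\omega_f\rho_f^I+\sum_{f\in E_2}\omega_f\rho_f^I .
\]
All rows $\rho^I_f$ have entries in $K_I$. A linear system over $K_I$ that is solvable over $K$ is solvable over $K_I$, so also $-\rho_e^I=\alpha_1+\alpha_2$ with $\alpha_m$ in the $K_I$-span of $\{\rho_f^I:f\in E_m\}$. The rows $\rho_f^I$ represent $\mathcal{R}_d$, so the $K$-spans of the two parts meet only in $0$ and the decomposition is unique. Therefore $\sum_{f\in E_1}\omega_f\rho_f^I=\alpha_1$ has entries in $K_I$. By \eqref{eq:load}, $L_1x_i\in K_I^V$ for all $i\ne j$. For fixed $i$ this holds for every $j\neq i$, so all derivatives $\partial(L_1x_i)/\partial x_{j,a}$ with $j\ne i$ vanish, and $L_1x_i\in\mathbb{Q}(x_i)^V$.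

Write $L_1x_1=g(x_1)$, where $g$ is a vector of rational functions over $\mathbb{Q}$ in variables $t_a$, $a\in V$. The automorphism that exchanges $x_1$ and $x_i$ permutes the equations \eqref{eq:stress}, so by (U) it fixes $\omega$ and hence $L_1$. Applying it gives $L_1x_i=g(x_i)$ for all $i$.

\medskip\noindent\emph{Step 2: $g(t)=Bt$ with $B$ rational and symmetric.} A stress is unchanged by linear maps of the configuration, and we use a shear. Let $\tau$ send $x_1$ to $x_1+x_2$ and fix $x_2,\dots,x_D$; here $D\ge2$ is needed. Since $L(x_1+x_2)=0$, property (U) gives $\tau(\omega)=\omega$, and so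
\[
g(x_1+x_2)=\tau(L_1x_1)=L_1(x_1+x_2)=g(x_1)+g(x_2).
\]
Differentiate with respect to $x_{1,a}$ and then $x_{2,b}$. The right side becomes zero, so $(\partial_a\partial_b g)(x_1+x_2)=0$, and $\partial_a\partial_bg=0$ because the entries of $x_1+x_2$ are algebraically independent. Thus the first derivatives of $g$ are rational constants, and $g(t)=Bt+\gamma$ with $B$ and $\gamma$ rational. Additivity gives $\gamma=2\gamma$, so $\gamma=0$. As $L_1$ is symmetric, $x_2^TBx_1=x_2^TL_1x_1=x_1^TL_1x_2=x_1^TBx_2$, and comparing coefficients of $x_{1,a}x_{2,b}$ gives $B=B^T$.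

\medskip\noindent\emph{Step 3: $B$ is a multiple of $(\mathbf{e}_u-\mathbf{e}_v)(\mathbf{e}_u-\mathbf{e}_v)^T$.} The symmetries used so far fix $\omega$, and $g(t)=Bt$ is compatible with them for every constant $B$, so they cannot single out the edge $e$. A projective transformation can: it rescales the stress by different factors on different edges, and restoring the normalization $\omega_e=1$ brings in $u$ and $v$. Put $s=x_2$ and let $\psi$ be the automorphism
\[
x_{2,a}\mapsto 1/s_a,\qquad x_{i,a}\mapsto x_{i,a}/s_a\quad(i\ne2),
\]
which exchanges $x_2$ with the homogenizing coordinate $\mathbf{1}$. We claim that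
\begin{equation}\label{eq:proj}
\psi(\omega_{ab})=\frac{s_as_b}{s_us_v}\,\omega_{ab}\qquad(ab\in C).
\end{equation}
Let $\Delta$ be the diagonal matrix with entries $s_a$. The symmetric matrix $\Delta L\Delta$ annihilates $\Delta^{-1}s=\mathbf{1}$, so it is a Laplacian, with weights $s_as_b\omega_{ab}$ on $C$. It also annihilates $\Delta^{-1}\mathbf{1}=\psi(x_2)$ and $\Delta^{-1}x_i=\psi(x_i)$ for $i\ne2$. Dividing by $s_us_v$ makes the weight of $e$ equal to $1$, and (U) gives \eqref{eq:proj}.

Now apply $\psi$ to the $a$th entry of $Bs=L_1s$. The entries of $B$ are rational and hence fixed, so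
\[
\sum_b\frac{B_{ab}}{s_b}=\sum_{b:\,ab\in E_1}\frac{s_as_b}{s_us_v}\,\omega_{ab}\Big(\frac1{s_a}-\frac1{s_b}\Big)=-\frac{(L_1s)_a}{s_us_v}=-\frac{(Bs)_a}{s_us_v}.
\]
Hence for every $a\in V$
\[
\sum_bB_{ab}\,\frac{s_us_v}{s_b}=-\sum_bB_{ab}\,s_b .
\]
Distinct Laurent monomials are linearly independent over $\mathbb{Q}$. For $b\notin\{u,v\}$ the monomial $s_b$ does not occur on the left, so $B_{ab}=0$. The monomial $s_u$ occurs on the left only for $b=v$, so $B_{av}=-B_{au}$. By symmetry $B$ vanishes outside the rows and columns $u,v$, and $B_{uu}=-B_{uv}=-B_{vu}=B_{vv}$. Thus $B=c\,(\mathbf{e}_u-\mathbf{e}_v)(\mathbf{e}_u-\mathbf{e}_v)^T$ with $c\in\mathbb{Q}$.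

\medskip\noindent\emph{Step 4.} The matrix $B$ is the Laplacian of the weight $c$ on the single edge $e$. By \eqref{eq:load}, the equations $L_1x_i=Bx_i$ $(1\le i\le D)$ say that $\sum_{f\in E_1}\omega_f\rho_f=c\,\rho_e$ in the $D$-dimensional rigidity matrix. The coefficients on $E_1\neq\emptyset$ are nonzero, so $E_1+e$ is $\mathcal{R}_D$-dependent. It is a proper subset of $C$ because $E_2\neq\emptyset$. This contradicts the minimality of $C$, and by (M2) the theorem follows. \hfill$\square$

\section{The upper bound}\label{sec:bound}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]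
Let $C\subseteq E$ be an $\mathcal{R}_D$-circuit and $e\in C$. We show that $G-e$ is $\mathcal{R}_d$-connected. Forgetting one coordinate in \eqref{eq:stress} gives a $d$-dimensional stress of $C$ that is nonzero on $e$, so $e\in\mathrm{cl}_d(C-e)$. Suppose that $\mathcal{R}_d(G-e)$ has a separation $(E_1,E_2)$. By Theorem~\ref{thm:circuit} and (M3) we may assume $C-e\subseteq E_1$. Then $e\in \mathrm{cl}_d(E_1)$, and
\[
r_d(E_1+e)+r_d(E_2)=r_d(E_1)+r_d(E_2)=r_d(E-e)=r_d(E).
\]
So $(E_1+e,E_2)$ is a separation of the connected matroid $\mathcal{R}_d(G)$, contrary to (M2).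

Thus the edges whose deletion destroys $\mathcal{R}_d$-connectivity are coloops of $\mathcal{R}_D(G)$, and by (M4) they form an $\mathcal{R}_D$-independent set. Since $G$ has two edges, it contains an $\mathcal{R}_d$-circuit, so $|V|\ge d+2=D+1$ by (R3). By (R4) an $\mathcal{R}_D$-independent set has at most $D|V|-\binom{D+1}{2}=(d+1)|V|-\binom{d+2}{2}$ edges. If $G$ is minimal, all edges are of this kind.
\end{proof}

\section{Two families of examples}\label{sec:examples}

Every $\mathcal{R}_d$-circuit is minimally $\mathcal{R}_d$-connected: it has at least three edges, and deleting one leaves an independent set with at least two elements. The first family consists of circuits on $d+3$ vertices. It gives Theorem~\ref{thm:sharp}(a) and starts the induction in Section~\ref{sec:equality}. For $d=1$ the graph is the $4$-cycle.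

\begin{lemma}\label{lem:J}
The graph $J=K_{d+3}-\{a_1a_2,a_3a_4\}$, obtained by removing two disjoint edges, is an $\mathcal{R}_d$-circuit.
\end{lemma}

\begin{proof}
Let $n=d+3$. By (R4), $r_d(K_n)=\frac12(d^2+5d)$, and $J$ has $\binom{d+3}{2}-2=\frac12(d^2+5d)+1$ edges, so $J$ is dependent. It suffices to find one configuration at which the stress space of $J$ is spanned by a nowhere-zero stress. Then every $J-h$ is independent there, and hence generically by (R1).

With $d+3$ points, the space spanned by $\mathbf{1}$ and the coordinate vectors has codimension two in $\mathbb{R}^V$, so it is easier to prescribe its orthogonal complement. Let $N$ be the $n\times2$ matrix with rows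
\[
N_{a_1}=(-d-2,\,0),\quad N_{a_2}=(0,\,3-2d),\quad N_{a_3}=(1,1),\quad N_{a_4}=(2,-2),
\]
and $N_a=(1,2)$ for the remaining $d-1$ vertices. The rows sum to zero, and $3-2d\ne0$. The pairs $N_{a_1},N_{a_2}$ and $N_{a_3},N_{a_4}$ are orthogonal. No other pair is: the rows other than $N_{a_1},N_{a_2}$ have both coordinates nonzero, and the inner products of $(1,2)$ with $(1,1),(2,-2),(1,2)$ are $3,-2,5$. The kernel of $N^T$ has dimension $d+1$ and contains $\mathbf{1}$. Choose a basis $\mathbf{1},x_1,\dots,x_d$ and let $p$ have coordinate vectors $x_1,\dots,x_d$.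

Stresses of $(K_n,p)$ correspond to symmetric matrices $L$ that vanish on $\ker N^T$. With $P=N(N^TN)^{-1}N^T$, the orthogonal projection onto $(\ker N^T)^\perp$, such a matrix satisfies $L=PLP$, so $L=NMN^T$ for a symmetric $2\times2$ matrix $M$; conversely every $NMN^T$ vanishes on $\ker N^T$. The stress is supported on $J$ if and only if the entries of $L$ at $a_1a_2$ and $a_3a_4$ vanish. The first condition is $M_{12}=0$, and then the second is $2(M_{11}-M_{22})=0$. So $M$ is a multiple of the identity, and the stress space of $(J,p)$ is spanned by $\omega_{ab}=-N_a\cdot N_b$, which is nonzero on every edge of $J$.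
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) The circuit $J$ has $\frac12(d^2+5d+2)=(d+1)(d+3)-\binom{d+2}{2}-1$ edges.

(b) Let $q=\binom{d+1}{2}$ and $m=n-d-1$. The hypothesis on $n$ says $m\ge q+1$. Let $a_0,\dots,a_d$ and $b_1,\dots,b_m$ be the two classes of $K_{d+1,m}$, identified with generic points of $\mathbb{R}^d$. The $a_i$ form a simplex; let $\beta_{j0},\dots,\beta_{jd}$ be the barycentric coordinates of $b_j$, so $b_j=\sum_i\beta_{ji}a_i$ and $\sum_i\beta_{ji}=1$. All $\beta_{ji}$ are nonzero, since $b_j$ is not on a hyperplane spanned by $d$ of the $a_i$.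

Let $\omega$ be a weight vector and $\theta_j=\sum_i\omega_{a_ib_j}$. Equilibrium at $b_j$ says $\sum_i\omega_{a_ib_j}a_i=\theta_jb_j$. As the $a_i$ are affinely independent, this holds if and only if $\omega_{a_ib_j}=\theta_j\beta_{ji}$ for all $i$. Since $b_j-a_i=\sum_{k\ne i}\beta_{jk}(a_k-a_i)$ and the vectors $a_k-a_i$ $(k\neq i)$ are independent, equilibrium at $a_i$ then says $\sum_j\theta_j\beta_{ji}\beta_{jk}=0$ for all $k\ne i$. So stresses correspond to linear dependencies $\sum_j\theta_j\varphi_j=0$ among the vectors $\varphi_j=(\beta_{ji}\beta_{jk})_{i<k}\in\mathbb{R}^q$.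

The $q$ functions $\beta_i\beta_k$ $(i<k)$ are linearly independent on the hyperplane $\sum_i\beta_i=1$, because a quadratic form that vanishes there vanishes, by homogeneity, on the dense set $\sum_i\beta_i\ne0$. Hence the values of $\varphi$ span $\mathbb{R}^q$, some $q$ points have independent vectors $\varphi$, and by (R1), after clearing denominators, any $q$ of the $\varphi_j$ are independent. Any $q+1$ of them therefore have a unique dependency up to scaling, with all $\theta_j\neq 0$. By (R3), the subgraph $K_{d+1,q+1}$ spanned by the $a_i$ and any $q+1$ of the $b_j$ is an $\mathcal{R}_d$-circuit. As $q+1\ge2$, any two edges of $K_{d+1,m}$ lie in such a circuit, so $K_{d+1,m}$ is $\mathcal{R}_d$-connected. Deleting $a_ib_j$ leaves $b_j$ with degree $d\ge1$, and its edges are coloops by (R3). At least three edges remain, so the remaining graph is not $\mathcal{R}_d$-connected by (M4). The number of edges is $(d+1)m=(d+1)n-(d+1)^2$.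
\end{proof}

\section{The case of equality}\label{sec:equality}

By Theorem~\ref{thm:bound}, a graph attaining the bound is a basis of $\mathcal{R}_D(K_n)$. It has no $\mathcal{R}_D$-circuit, so Theorem~\ref{thm:circuit} does not directly supply a deletable edge. Such an edge exists nevertheless.

\begin{theorem}\label{thm:iso}
Let $G$ be $D$-isostatic on $n\ge D+2$ vertices. Then $G-e$ is $\mathcal{R}_d$-connected for some edge $e$ of $G$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:equality} from Theorem~\ref{thm:iso}]
The circuit $K_{d+2}$ is minimally $\mathcal{R}_d$-connected, and $\binom{d+2}{2}=(d+1)(d+2)-\binom{d+2}{2}$. Conversely, let equality hold for $G$. By Theorem~\ref{thm:bound} and its proof, $|V|\ge D+1$ and $G$ is $D$-isostatic. Theorem~\ref{thm:iso} and minimality exclude $|V|\ge D+2$. So $|V|=d+2$, $|E|=\binom{d+2}{2}$ and $G=K_{d+2}$. For $|V|\ge d+3$ the inequality of Theorem~\ref{thm:bound} is therefore strict.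
\end{proof}

The graph $K_{d+2}$ shows that Theorem~\ref{thm:iso} fails for $n=D+1$. The proof is by induction, removing vertices of degree $D$. The real work is the case of minimum degree at least $D+1$. If no edge can be deleted, a matroid argument (Lemma~\ref{lem:pair}) gives two edges $e,f$ whose removal lowers the $\mathcal{R}_d$-rank. For $d=1$ this finishes the proof at once. The graph $G-e-f$ is disconnected, so at most two edges of $G$ join the sides $Y_0,Y_1$ of some partition of $V$. With minimum degree three, a side with one or two vertices would send out at least three edges. So both sides have at least three vertices, and (R4) gives $|E|\le 2+(2|Y_0|-3)+(2|Y_1|-3)<2n-3$.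

For $d\geq 2$ a drop in rank does not come with a cut, and we have to find one. The graph $H=G-e-f$ has exactly two degrees of freedom in $\mathbb{R}^D$, yet its projection along \emph{every} direction $c$ is flexible, so it has a nontrivial motion orthogonal to $c$ (Lemma~\ref{lem:proj}). A two-dimensional family of motions can do this in only two ways (Lemma~\ref{lem:pencil}). Either all motions are affine, which the degree condition forbids (Lemma~\ref{lem:conic}), or parts of the framework translate relative to each other, which produces a small cut.

\subsection{Connectivity lemmas}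

\begin{lemma}\label{lem:proj}
Let $p:V\to\mathbb{R}^D$ affinely span $\mathbb{R}^D$, let $H$ be a graph on $V$, let $c\in\mathbb{R}^D\setminus\{0\}$, and let $\pi_c$ be the orthogonal projection onto $c^\perp\cong\mathbb{R}^d$. A nontrivial motion $z:V\to c^\perp$ of $(H,\pi_cp)$ is a nontrivial motion of $(H,p)$ with $c\cdot z_v=0$ for all $v$. In particular, a $D$-rigid graph on at least $D+1$ vertices is $d$-rigid.
\end{lemma}

\begin{proof}
For an edge $h$ we have $z_h\cdot p_h=z_h\cdot\pi_cp_h=0$, since $z_h\perp c$. Suppose $z_v=Ap_v+b$ with $A$ skew. Then the affine function $x\mapsto c^TAx+c\cdot b$ vanishes at all $p_v$, so $c^TA=0$ and $c\cdot b=0$. Skewness gives $Ac=0$. Hence $A$ restricts to a skew map of $c^\perp$, $b\in c^\perp$, and $z_v=A\pi_cp_v+b$ is trivial in $c^\perp$, a contradiction. For the last statement take $p$ generic and $c$ a coordinate vector, so that $\pi_cp$ is generic in $\mathbb{R}^d$.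
\end{proof}

\begin{lemma}\label{lem:isoconn}
A $D$-isostatic graph $G$ on $n\ge D+2$ vertices is $\mathcal{R}_d$-connected.
\end{lemma}

\begin{proof}
Suppose that $(E_1,E_2)$ is a separation of $\mathcal{R}_d(G)$, and put $F_i=\mathrm{cl}_D(E_i)$. We show that $(F_1,F_2)$ is a separation of $\mathcal{R}_D(K_n)$. Let $ab$ be a non-edge. Since $E$ is a basis of $\mathcal{R}_D(K_n)$, the graph $G+ab$ contains an $\mathcal{R}_D$-circuit $C$ through $ab$. By Theorem~\ref{thm:circuit} and (M3), $C-ab$ lies in some $E_i$, so $ab\in F_i$. Thus $F_1\cup F_2=E(K_n)$, and $r_D(F_1)+r_D(F_2)=|E_1|+|E_2|=r_D(K_n)$. Submodularity gives $r_D(F_1\cap F_2)=0$, so $F_1\cap F_2=\emptyset$ because there are no loops. But $\mathcal{R}_D(K_n)$ is connected: two edges have at most $4\le D+2\le n$ ends, so they lie in a common $K_{D+2}$, which is a circuit by (R5).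
\end{proof}

\begin{lemma}\label{lem:pair}
Let $M$ be a connected matroid on $E$ with $|E|\ge2$ such that $E-e$ is disconnected for every $e\in E$. Then there are distinct $e,f\in E$ with $r(E-\{e,f\})\le r(E)-1$.
\end{lemma}

\begin{proof}
If $E$ is a circuit, any two elements work. Otherwise a circuit through two elements is a connected proper subset of $E$; let $F$ be maximal among connected proper subsets with at least two elements. Among the circuits that meet both $F$ and $E\setminus F$, which exist as $M$ is connected, choose $C$ with $k=|C\setminus F|$ minimal. By (M1), $F\cup C$ is connected, so $F\cup C=E$ by maximality. We have $k\ge2$, for otherwise $F=E-e$ would be connected for some $e$.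

Let $Z\subset C\setminus F$ have $k-1$ elements and let $F_0$ be a basis of $F$. If $F_0\cup Z$ contained a circuit $C'$, then $C'\not\subseteq F_0$ and $C'\not\subseteq Z$, as both sets are independent, and $|C'\setminus F|<k$, contradicting the choice of $C$. So $r(E)\ge r(F)+k-1$. For distinct $e,f\in C\setminus F$ the set $E-\{e,f\}$ has $k-2$ elements outside $F$, so its rank is at most $r(F)+k-2$.
\end{proof}

\subsection{Affine motions}
For a symmetric $D\times D$ matrix $A$, the map $v\mapsto Ap_v$ is a motion if and only if $p_h^TAp_h=0$ for all edges $h$. The next lemma rules this out under a degree condition; compare \cite[Proposition 4.3]{Con}. For $D=2$ it is immediate: there are at least three edges, their vectors are pairwise non-parallel by (R2), and a nonzero binary quadratic form vanishes on at most two lines. Minimum degree $D-1$ is not enough, since $K_D$ has fewer than $\binom{D+1}{2}$ edges.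

\begin{lemma}\label{lem:conic}
Let $J$ be a graph of minimum degree at least $D$ and let $p:V(J)\to\mathbb{R}^D$ be generic. Then the matrices $p_hp_h^T$, $h\in E(J)$, span the space $\mathrm{Sym}(D)$ of symmetric $D\times D$ matrices. Hence no nonzero symmetric $A$ has $p_h^TAp_h=0$ for all $h\in E(J)$.
\end{lemma}

\begin{proof}
The second statement follows from the first because $p_h^TAp_h=\mathrm{tr}(A\,p_hp_h^T)$ and the trace form is nondegenerate on $\mathrm{Sym}(D)$. By (R1) it suffices to find one $p$ for which the matrices span. We send $D$ vertices to infinity at different rates, so that the leading terms can be read off one vertex at a time. Write $\mathrm{sym}(x,y)=xy^T+yx^T$. Choose vertices $v_1,\dots,v_D$ and put $p_{v_i}=t^iu_i$, where $t\to\infty$. The other vertices are \emph{fixed}, and the vectors $u_i$ together with the fixed points are generic.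

Fix $i$. The vertex $v_i$ has at least $D-(D-i)=i$ neighbors outside $\{v_{i+1},\dots,v_D\}$, and at most $i-1$ of them are among $v_1,\dots,v_{i-1}$. Select $i$ of these neighbors, including a fixed vertex $o$. For a selected $x$ let $Q_x=(t^iu_i-p_x)(t^iu_i-p_x)^T$. Then $t^{-2i}Q_o\to u_iu_i^T=\frac12\mathrm{sym}(u_i,u_i)$, and
\[
Q_o-Q_x=t^i\,\mathrm{sym}(u_i,p_x-p_o)+p_op_o^T-p_xp_x^T .
\]
If $x\neq o$ is fixed, then $t^{-i}(Q_o-Q_x)\to\mathrm{sym}(u_i,p_x-p_o)$. If $x=v_j$ with $1\le j<i$, then $p_x=t^ju_j$, and in $t^{-i-j}(Q_o-Q_x)$ the terms other than $\mathrm{sym}(u_i,u_j)$ have order $t^{-j}$, $t^{-i-j}$ and $t^{j-i}$, so the limit is $\mathrm{sym}(u_i,u_j)$. The $i$ limits span $\mathrm{sym}(u_i,S_i)$, where $S_i$ is spanned by $u_i$ and $i-1$ vectors of the form $u_j$ $(j<i)$ or $p_x-p_o$. These $i$ vectors and $u_{i+1},\dots,u_D$ form a basis of $\mathbb{R}^D$ by genericity.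

Let $\Lambda$ be the span of the limits for all $i$. We show $\mathrm{sym}(u_i,\mathbb{R}^D)\subseteq\Lambda$ by descending induction. We have $\mathrm{sym}(u_i,S_i)\subseteq \Lambda$, and $\mathrm{sym}(u_i,u_j)\in\mathrm{sym}(u_j,\mathbb{R}^D)\subseteq\Lambda$ for $j>i$. Since the $u_i$ form a basis, $\Lambda=\mathrm{Sym}(D)$. Spanning is an open condition, so for large $t$ the rescaled matrices, which are combinations of the $p_hp_h^T$, already span $\mathrm{Sym}(D)$.
\end{proof}

\subsection{Two degrees of freedom, flat in every direction}
The next lemma is linear algebra; no graph is involved. For $y\in\mathbb{R}^V$ and $w\in\mathbb{R}^D$ let $y\otimes w$ be the map $v\mapsto y_vw$, under which each level set of $y$ translates in the direction $w$. For $z:V\to\mathbb{R}^D$ let $c\cdot z=(c\cdot z_v)_{v\in V}$. Alternative (II) below is the model to keep in mind: a plane $W$ meets every hyperplane $c^\perp$ in a nonzero vector $w$, and then $c\cdot(y\otimes w)=0$.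

\begin{lemma}\label{lem:pencil}
Let $p:V\to\mathbb{R}^D$ affinely span $\mathbb{R}^D$, let $\mathcal{T}$ be the space of maps $Ap+b$ with $A$ skew, and let $Z\supseteq\mathcal{T}$ be a space of maps $V\to\mathbb{R}^D$ with $\dim Z/\mathcal{T}=2$. Suppose that for every $c\ne0$ there is $z^c\in Z\setminus\mathcal{T}$ with $c\cdot z^c=0$. Then one of the following holds.
\begin{itemize}
\item[(I)] There are linearly independent symmetric matrices $A_1,A_2$ with $A_1p,A_2p\in Z$.
\item[(II)] There are a nonconstant $\tilde y\in\mathbb{R}^V$ and a two-dimensional subspace $W\subseteq\mathbb{R}^D$ with $\tilde y\otimes w\in Z$ for all $w\in W$.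
\end{itemize}
\end{lemma}

\begin{proof}
Write $\equiv$ for congruence modulo $\mathcal{T}$. The condition $c\cdot z=0$ is not invariant under adding elements of $\mathcal{T}$, so we first weaken it to one that is. Let $\mathcal{A}\subseteq\mathbb{R}^V$ be the span of $\mathbf{1}$ and the coordinate vectors of $p$. For $z:V\to\mathbb{R}^D$ define the linear map $\mu_z:\mathbb{R}^D\to\mathbb{R}^V/\mathcal{A}$ by $\mu_z(c)=c\cdot z+\mathcal{A}$. Then $\mu_z=0$ if and only if $z$ is an affine function of $p$, and in that case $z\equiv Ap$, where $A$ is the symmetric part of the linear part of $z$. In particular $\mu_z$ depends only on the class of $z$. Let $z_1,z_2$ represent a basis of $Z/\mathcal{T}$ and put $\mu_i=\mu_{z_i}$. Since $z^c\equiv\alpha z_1+\beta z_2$ with $(\alpha,\beta)\ne0$ and $\mu_{z^c}(c)=0$,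
\begin{equation}\label{eq:dep}
\mu_1(c)\text{ and }\mu_2(c)\text{ are linearly dependent for every }c.
\end{equation}
The information lost in passing to the quotient is recovered by the following observation.
\begin{equation}\label{eq:obs}
\text{If } z^c\equiv\kappa\,(Ap+y\otimes w),\ \kappa\ne0,\ A=A^T \text{ and } c\cdot w=0,\text{ then } c^TAc=0 .
\end{equation}
Indeed, $0=c\cdot z^c_v=c^T(\kappa A+A')p_v+c\cdot b'$ for some skew $A'$, some $b'$ and all $v$. As $p$ affinely spans, $c^T(\kappa A+A')=0$, and multiplying by $c$ gives $\kappa\,c^TAc=0$.

\medskip\noindent\emph{Case 1: $\mu_z=0$ for some $z\in Z\setminus\mathcal{T}$.} Take $z_1=z$, so $z_1\equiv A_1p$ with $A_1$ symmetric and nonzero. Suppose $\mu_2\ne0$. For $c\notin\ker\mu_2$ the relation $\beta\mu_2(c)=0$ gives $\beta=0$, so $z^c\equiv\alpha A_1p$, and \eqref{eq:obs} with $w=0$ gives $c^TA_1c=0$. These $c$ are dense, so $A_1=0$, a contradiction. Hence $\mu_2=0$ and $z_2\equiv A_2p$ with $A_2$ symmetric. The matrices $A_1,A_2$ are independent because the classes of $z_1,z_2$ are. This is (I).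

\medskip\noindent\emph{Case 2: $\mu_1$ and $\mu_2$ are linearly independent.} We first show that both have rank one. Suppose $\mu_1$ has rank at least two. By \eqref{eq:dep}, $\mu_2(c)=\eta(c)\mu_1(c)$ for a scalar $\eta(c)$ whenever $\mu_1(c)\ne0$. If $\mu_1(c),\mu_1(c')$ are independent, then
\[
\eta(c)\mu_1(c)+\eta(c')\mu_1(c')=\mu_2(c+c')=\eta(c+c')\big(\mu_1(c)+\mu_1(c')\big)
\]
gives $\eta(c)=\eta(c')$. If they are parallel and nonzero, compare both with a $c''$ whose image is not parallel to them. So $\eta$ is constant outside $\ker\mu_1$, a set that spans $\mathbb{R}^D$, and $\mu_2=\eta\mu_1$, a contradiction. The same argument applies to $\mu_2$. Thus $\mu_i(c)=(w_i\cdot c)\,\bar y_i$ with $w_i\neq0$, $\bar y_i\ne0$. Taking $c$ orthogonal to neither $w_i$ in \eqref{eq:dep} shows that $\bar y_1,\bar y_2$ are parallel. After rescaling $w_2$ we have $\bar y_1=\bar y_2=y+\mathcal{A}$ with $y\notin\mathcal{A}$, and $w_1,w_2$ are independent because $\mu_1,\mu_2$ are. Let $W=\langle w_1,w_2\rangle$.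

The map $z_i-y\otimes w_i$ has $\mu=0$, so $z_i\equiv y\otimes w_i+A_ip$ with $A_i$ symmetric. For $w=\alpha w_1+\beta w_2$ put $A_w=\alpha A_1+\beta A_2$; the classes in $Z/\mathcal{T}$ are those of the maps $y\otimes w+A_wp$, $w\in W$. It remains to absorb the terms $A_wp$ into $y$. Let $w\in W\setminus\{0\}$ and $c\in w^\perp\setminus W^\perp$. Then $z^c\equiv y\otimes w'+A_{w'}p$ for some $w'\in W\setminus\{0\}$, and $\mu_{z^c}(c)=0$ gives $w'\cdot c=0$. Since $c\notin W^\perp$, the space $W\cap c^\perp$ is the line through $w$, so $w'=\kappa w$ with $\kappa\ne0$, and \eqref{eq:obs} gives $c^TA_wc=0$. As $W^\perp$ is a proper subspace of $w^\perp$, such $c$ are dense in $w^\perp$. So the quadratic form of $A_w$ vanishes on the hyperplane $w^\perp$.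

A quadratic form that vanishes on a hyperplane is divisible by the linear form defining it. Hence $c^TA_ic=(w_i\cdot c)(\lambda_i\cdot c)$ for all $c$, with $\lambda_i\in\mathbb{R}^D$. Let $t\in\{1,2\}$, $w=w_1+tw_2$ and $c\in w^\perp$. Then $w_1\cdot c=-t\,w_2\cdot c$, and
\[
0=c^TA_1c+t\,c^TA_2c=t\,(w_2\cdot c)\,\big((\lambda_2-\lambda_1)\cdot c\big).
\]
The form $w_2\cdot c$ is not identically zero on $w^\perp$, since $w_2$ is not parallel to $w$, so $\lambda_2-\lambda_1\in\langle w_1+tw_2\rangle$. The two lines for $t=1,2$ meet only in $0$, so $\lambda_1=\lambda_2=:\lambda$. A symmetric matrix is determined by its quadratic form, so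
\[
A_i=\tfrac12\big(w_i\lambda^T+\lambda w_i^T\big)=w_i\lambda^T+\tfrac12\big(\lambda w_i^T-w_i\lambda^T\big),
\]
and the last term is skew. Therefore $z_i\equiv\tilde y\otimes w_i$ with $\tilde y_v=y_v+\lambda\cdot p_v$. Since $y\notin\mathcal{A}$, also $\tilde y\notin\mathcal{A}$, so $\tilde y$ is not constant. This is (II).
\end{proof}

\subsection{Proof of Theorem~\ref{thm:iso}}
We use induction on $n$.

\medskip\noindent\emph{The case $n=D+2$.} Here $|E|=D(D+2)-\binom{D+1}{2}=\binom{D+2}{2}-1$, so $G=K_{d+3}-a_1a_2$. Deleting an edge disjoint from $a_1a_2$ leaves an $\mathcal{R}_d$-circuit by Lemma~\ref{lem:J}.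

\medskip
Let $n\ge D+3$. For a vertex $v$, independence and (R4) give $|E|-\deg v\le D(n-1)-\binom{D+1}{2}$, so $\deg v\ge D$.

\medskip\noindent\emph{Some vertex $v$ has degree $D$.} Then $G-v$ is $\mathcal{R}_D$-independent with $D(n-1)-\binom{D+1}{2}$ edges, so it is $D$-isostatic on $n-1\ge D+2$ vertices. By induction $G-v-e$ is $\mathcal{R}_d$-connected for some edge $e$. By Lemmas~\ref{lem:proj} and~\ref{lem:isoconn}, $G-v$ is $d$-rigid and $\mathcal{R}_d$-connected, so $e$ is not a coloop and $r_d(G-v-e)=d(n-1)-\binom{d+1}{2}$. By (R4), adding the $d+1$ edges at $v$ raises this rank by at most $d$, so by (M4) they are not all coloops of $\mathcal{R}_d(G-e)$. An $\mathcal{R}_d$-circuit of $G-e$ through $v$ contains all $d+1$ edges at $v$ by (R3). It is not a star, again by (R3), so it contains an edge of $G-v-e$. By (M1), $G-e$ is $\mathcal{R}_d$-connected.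

\medskip\noindent\emph{All degrees are at least $D+1$.} Suppose that $G-e$ is $\mathcal{R}_d$-disconnected for every $e$. By Lemmas~\ref{lem:isoconn} and~\ref{lem:pair} there are distinct edges $e,f$ such that $H=G-e-f$ has $r_d(H)<dn-\binom{d+1}{2}$. Let $p:V\to\mathbb{R}^D$ be generic and let $Z$ be the space of motions of $(H,p)$. Since $G$ is $D$-isostatic, $R(H,p)$ has rank $Dn-\binom{D+1}{2}-2$, so $\dim Z/\mathcal{T}=2$. For $c\ne0$ the configuration $\pi_cp$ need not be generic, but by (R1) the rank of $R(H,\pi_cp)$ is at most $r_d(H)$. Its kernel is thus larger than the space of trivial motions in $c^\perp$, and Lemma~\ref{lem:proj} gives a nontrivial motion $z^c$ of $(H,p)$ with $c\cdot z^c=0$. Lemma~\ref{lem:pencil} applies.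

In alternative (I), the symmetric matrices $A$ with $p_h^TAp_h=0$ for all $h\in E(H)$ form a space of dimension at least two. The edge $f$ imposes one more linear condition, so some nonzero $A$ works for all edges of $H+f=G-e$. This graph has minimum degree at least $D$, which contradicts Lemma~\ref{lem:conic}.

In alternative (II), the motion condition for $\tilde y\otimes w$ at an edge $h=ab$ of $H$ is $(\tilde y_a-\tilde y_b)(w\cdot p_h)=0$ for all $w\in W$. So $p_h\in W^\perp$ whenever $\tilde y_a\ne\tilde y_b$, and $\dim W^\perp=D-2$. Let $Y_0$ be a level set of $\tilde y$, let $Y_1=V\setminus Y_0\ne\emptyset$, and let $X$ be the set of edges of $G$ between $Y_0$ and $Y_1$. A forest with $D-1$ edges in $X\cap E(H)$ would give $D-1$ independent vectors in $W^\perp$ by (R2). Hence $X\cap E(H)$ has graphic rank $r_1$ at most $D-2$, and restoring $e$ and $f$ gives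
\begin{equation}\label{eq:cut}
r_1(X)\le D .
\end{equation}
Recall that $r_1(X)$ is the sum, over the components of $(V,X)$, of the number of vertices minus one. As in the case $d=1$, we contradict \eqref{eq:cut} by degrees if one side is small and by counting edges otherwise. Let $Y$ be the smaller of $Y_0,Y_1$ and $k=|Y|\ge1$.

Suppose $k\le D$. A vertex of $Y$ has at most $k-1$ neighbors in $Y$, so at least $D+2-k$ neighbors outside $Y$. Let the components of $(V,X)$ that meet $Y$ have $k_i$ vertices in $Y$ and $t_i$ outside $(i=1,\dots,s)$. Then $s\geq 1$, $\sum_ik_i=k$ and $t_i-1\ge D+1-k\ge1$, so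
\[
r_1(X)\ge\sum_i(k_i+t_i-1)\ge k+(D+1-k)=D+1 ,
\]
contradicting \eqref{eq:cut}.

Suppose $k\ge D+1$. By independence and (R4), each $G[Y_i]$ has at most $D|Y_i|-\binom{D+1}{2}$ edges, so $|X|\ge Dn-\binom{D+1}{2}-Dn+2\binom{D+1}{2}=\binom{D+1}{2}$. On the other hand, choose one vertex in each component of $(V,X)$ and identify the chosen vertices. The result is a simple connected graph with $|X|$ edges and $r_1(X)+1\le D+1$ vertices. It has the same cycles as $X$, which is bipartite, so it has no triangle. Since $D+1\ge3$, a triangle-free graph on at most $D+1$ vertices has fewer than $\binom{D+1}{2}$ edges, a contradiction.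

Both alternatives are impossible, so $G-e$ is $\mathcal{R}_d$-connected for some $e$. This proves Theorem~\ref{thm:iso}, and with it Theorem~\ref{thm:equality}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{CJT} Adam D.W. Clay, Tibor Jord\'an, S\'ara Hanna T\'oth, \emph{Minimally rigid tensegrity frameworks}, arXiv:2410.07452 (2024).

\bibitem{Con} Connelly (2005), Proposition 4.3.

\end{thebibliography}
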